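\title{Polynomial dependence on the graph in the tight Erd\H{o}s--P\'osa bound for planar minors}

\begin{abstract}
For a graph $H$, let $\nu_H(G)$ be the maximum number of vertex-disjoint subgraphs of $G$ that contain $H$ as a minor, and let $\tau_H(G)$ be the minimum number of vertices that meet all such subgraphs. We prove that there is a polynomial $p$ such that $\tau_H(G)\le p(|H|)\,\nu_H(G)\log(\nu_H(G)+1)$ for every planar graph $H$ and every graph $G$. This answers a question of Cames van Batenburg, Huynh, Joret and Raymond. The proof combines the polynomial grid-minor theorem with two statements proved here: a graph on $n$ vertices with at least $2^{31}t^9n$ edges has a subgraph of treewidth at least $t$ on at most $2^{31}t^9\log n$ vertices, and a smallest vertex set that cuts a graph into pieces of small treewidth and small neighborhood has a logarithmically small part that, together with the pieces, carries large treewidth.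
\end{abstract}

\section{Introduction}\label{sec:intro}

Graphs in this paper are finite and simple, $|G|$ is the number of vertices of $G$, and $\log$ is the logarithm to base $2$. Let $H$ be a nonempty graph. An \emph{$H$-model} in a graph $G$ is a subgraph of $G$ that contains $H$ as a minor. The \emph{packing number} $\nu_H(G)$ is the maximum number of pairwise vertex-disjoint $H$-models in $G$, and the \emph{covering number} $\tau_H(G)$ is the minimum size of a set $X\subseteq V(G)$ such that $G-X$ has no $H$-model. Such a set $X$ meets every member of a packing, so $\tau_H(G)\ge\nu_H(G)$. The \emph{Erd\H{o}s--P\'osa property} holds for $H$-models with bounding function $f\colon\mathbb N\to\mathbb R$ if $\tau_H(G)\le f(\nu_H(G))$ for every graph $G$: a graph without many disjoint copies of $H$ can be cleared of all copies by deleting few vertices.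

For $H=K_1$ both numbers equal $|G|$. For $H=K_2$ they are the matching number and the vertex cover number, and the ends of a maximum matching show that $\tau_{K_2}(G)\le2\nu_{K_2}(G)$. This argument works because minimal $K_2$-models are small. It breaks down for $H=K_3$: minimal models are now the cycles of $G$, which can have any length, and deleting all vertices of a maximum packing gives no bound in terms of $\nu$.

Two bounds are known for planar $H$. Chekuri and Chuzhoy proved that there is a universal constant $\sigma$ such that for every planar $H$ the property holds with $f(k)=c\,k\log^{\sigma}(k+1)$, where $c=c(H)$ depends polynomially on $|H|$. Cames van Batenburg, Huynh, Joret and Raymond~\cite{CHJR} proved that for each planar $H$ there is a constant $c=c(H)$ such that the property holds with $f(k)=c\,k\log(k+1)$. Their bound is best possible up to the value of $c$ whenever $H$ contains a cycle, but the constant obtained in their proof is not even known to be computable. They left open the problem of finding good bounds on $c$ in terms of $|H|$, and asked in particular: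
\begin{quote}
Is there a polynomial $p$ such that $\tau_H(G)\le p(|H|)\,\nu_H(G)\log(\nu_H(G)+1)$ for every planar graph $H$ and every graph $G$?
\end{quote}
The first bound offers polynomial dependence on $|H|$ at the price of extra logarithmic factors, the second offers the right dependence on $k$, and the obvious extremal example, a complete graph, forces only linear growth in $|H|$ (Proposition~\ref{prop:lower}). So one would guess that both features can be had at once. This is the case.

\begin{theorem}\label{thm:main}
There is a polynomial $p$ such that for every planar graph $H$, connected or not, and every graph $G$,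
\[
\tau_H(G)\le p(|H|)\,\nu_H(G)\log(\nu_H(G)+1).
\]
\end{theorem}

\begin{proposition}\label{prop:lower}
For every graph $H$ on $h$ vertices and every $k\ge1$ there is a graph $G$ with $\nu_H(G)=k$ and $\tau_H(G)=kh$. Hence the polynomial in Theorem~\ref{thm:main} satisfies $p(h)\ge h$ for all $h\ge1$.
\end{proposition}

\begin{proof}
Let $G=K_{(k+1)h-1}$. Every $H$-model has at least $h$ vertices, and any $h$ vertices of $G$ induce a subgraph containing $H$. So $\nu_H(G)=\lfloor |G|/h\rfloor=k$ and $\tau_H(G)=|G|-(h-1)=kh$. For $k=1$ and planar $H$, Theorem~\ref{thm:main} reads $h\le p(h)\log2=p(h)$.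
\end{proof}

The core of the proof is a statement about treewidth, whose definition is recalled in Section~\ref{sec:prelim}. In graphs of small treewidth packing and covering are linearly related, so it suffices to reach small treewidth with few deletions.

\begin{theorem}\label{thm:tw}
There are polynomials $w(\cdot)$ and $p_0(\cdot)$ such that for every planar graph $H$ on $h$ vertices, every graph $G$ has a set $X\subseteq V(G)$ with $|X|\le p_0(h)\,\nu_H(G)\log(\nu_H(G)+1)$ and $\operatorname{tw}(G-X)\le w(h)$.
\end{theorem}

Theorem~\ref{thm:tw} also yields a version for families. For a family $\mathcal H$ of nonempty graphs, an \emph{$\mathcal H$-model} is a subgraph containing some member of $\mathcal H$ as a minor, and $\nu_{\mathcal H}$ and $\tau_{\mathcal H}$ are defined as before.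

\begin{theorem}\label{thm:family}
There is a polynomial $p$ such that for every, possibly infinite, family $\mathcal H$ of connected graphs containing at least one planar graph, on $h$ vertices say, every graph $G$ satisfies $\tau_{\mathcal H}(G)\le p(h)\,\nu_{\mathcal H}(G)\log(\nu_{\mathcal H}(G)+1)$.
\end{theorem}

\begin{corollary}\label{cor:tw}
There is a polynomial $p$ such that for all integers $t,k\ge1$, every graph $G$ has $k+1$ disjoint subgraphs of treewidth at least $t$, or a set $X$ with $|X|\le p(t)\,k\log(k+1)$ and $\operatorname{tw}(G-X)<t$.
\end{corollary}

Neither of the two known bounds is used below; the published results that we need are Theorems~\ref{thm:grid} and~\ref{thm:RST}. Section~\ref{sec:bounded} derives all other results from Theorem~\ref{thm:tw}. Section~\ref{sec:pockets} reduces that theorem to finding a single model that can be cut out of $G$ with $O(\log k)$ deletions, and carries this out by hand for cycles. Sections~\ref{sec:dense}--\ref{sec:minimum} supply the general versions of the three ingredients that appear for cycles, and Section~\ref{sec:final} assembles them.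

\section{Preliminaries}\label{sec:prelim}

We write $e(G)=|E(G)|$. For $A\subseteq V(G)$, the set $N(A)$ consists of the vertices outside $A$ with a neighbor in $A$, and $N[A]=A\cup N(A)$; a subscript names the graph when needed. The set $A$ is \emph{connected} if $G[A]$ is connected, and we identify components with their vertex sets. A connected set $A$ has \emph{radius at most $\rho$} if some \emph{center} $z\in A$ has distance at most $\rho$ in $G[A]$ to every vertex of $A$. The \emph{ball} of radius $r$ around $v$ is the set of vertices at distance at most $r$ from $v$.

\subsection*{Minors}
A graph $H$ is a \emph{minor} of $G$ if there are disjoint nonempty connected sets $B_v\subseteq V(G)$, $v\in V(H)$, the \emph{branch sets}, such that $G$ has a $B_u$--$B_v$ edge for every $uv\in E(H)$. If $H$ is connected, the union of the branch sets is connected, so every $H$-model contains a connected $H$-model. If $\mathcal D$ is a family of disjoint nonempty connected subsets of $V(G)$, its \emph{quotient} is the graph on $\mathcal D$ in which $D$ and $D'$ are adjacent when $G$ has a $D$--$D'$ edge. A subgraph $Q_0$ of the quotient is a minor of $G[\bigcup_{D\in V(Q_0)}D]$. A \emph{subdivision} of $H$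 arises by replacing the edges of $H$ with internally disjoint paths. We use the standard fact that if $H$ has maximum degree at most $3$ and is a minor of $G$, then some subgraph of $G$ is a subdivision of $H$.

\subsection*{Treewidth}
A \emph{tree decomposition} of $G$ consists of a tree, whose vertices we call \emph{nodes}, and a \emph{bag} $\beta(x)\subseteq V(G)$ for every node $x$, such that every edge of $G$ lies in some bag and, for every vertex $v$, the nodes whose bags contain $v$ form a nonempty subtree. Its \emph{width} is the largest bag size minus one, and the \emph{treewidth} $\operatorname{tw}(G)$ is the smallest width of a tree decomposition of $G$; the empty graph has treewidth $-1$. If the tree is rooted, $V_x$ denotes the union of the bags of $x$ and its descendants. We use the following facts.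
\begin{itemize}
\item[(T1)] Treewidth does not increase under taking minors, and the treewidth of a nonempty graph is the maximum treewidth of its components.
\item[(T2)] The treewidth of $G$ is at least the minimum degree of any minor of $G$. Thus a $K_{t,t}$ minor or a $K_{t+1}$ minor forces treewidth at least $t$. Forests have treewidth at most $1$, so $\operatorname{tw}(G)>1$ if and only if $G$ has a cycle.
\item[(T3)] The $n\times n$ grid has treewidth $n$ for $n\ge2$.
\item[(T4)] In a rooted tree decomposition, let $C\subseteq V_x\setminus\beta(x)$ be connected. Then $x$ has a child $x'$ with $N[C]\subseteq V_{x'}$.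
\end{itemize}
To see (T4), note that the nodes whose bags contain a given $v\in C$ form a subtree that contains a descendant of $x$ but not $x$, so they all lie below one child $x'$ of $x$. Every edge at $v$ lies in one of these bags, so all neighbors of $v$ are in $V_{x'}$, and adjacent vertices of $C$ determine the same child.

\begin{theorem}[Chekuri and Chuzhoy~\cite{CC}]\label{thm:grid}
There are universal integers $\kappa,\gamma\ge1$ such that for every $g\ge1$, every graph of treewidth at least $\kappa g^\gamma$ has the $g\times g$ grid as a minor.
\end{theorem}

\begin{theorem}[Robertson, Seymour and Thomas~\cite{RST}]\label{thm:RST}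
Every planar graph $H$ with $|H|+2e(H)\le r$ is a minor of the $2r\times2r$ grid.
\end{theorem}

The letters $\kappa$ and $\gamma$ keep this meaning throughout. Finally, Chernoff's bound states that a binomial random variable $\xi$ with mean $\mu$ satisfies $\Pr(\xi<\mu/2)\le e^{-\mu/8}$.

\section{Packing and covering in bounded treewidth}\label{sec:bounded}

\begin{lemma}\label{lem:bounded}
Let $\operatorname{tw}(G)\le T$.
\begin{itemize}
\item[(i)] If $\mathcal H$ is a family of connected graphs, then $\tau_{\mathcal H}(G)\le(T+1)\,\nu_{\mathcal H}(G)$.
\item[(ii)] If $H$ has $c$ components and $\nu_H(G)=k$, then $\tau_H(G)\le(T+1)^2(k+1)c$.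
\end{itemize}
\end{lemma}

\begin{proof}
Fix a rooted tree decomposition of width at most $T$. For a connected subgraph $A$, the nodes whose bags meet $A$ form a subtree, because the subtrees of adjacent vertices intersect. Let $\operatorname{top}(A)$ be the node of this subtree closest to the root. Both parts rest on one observation:
\begin{equation}\label{eq:top}
\begin{gathered}
\text{if connected subgraphs $A,A'$ intersect and $\operatorname{top}(A')$ is not deeper}\\
\text{than $\operatorname{top}(A)$, then $A'$ meets $\beta(\operatorname{top}(A))$.}
\end{gathered}
\end{equation}
Indeed, the subtrees of $A$ and $A'$ share a node $y$, both tops lie on the path from $y$ to the root, and so $\operatorname{top}(A)$ lies on the path from $y$ to $\operatorname{top}(A')$, which belongs to the subtree of $A'$.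

(i) As long as the current graph has an $\mathcal H$-model, choose in it a connected model $A$ with deepest top and delete $\beta(\operatorname{top}(A))$. A model $A'$ chosen later was available when $A$ was chosen, so its top is not deeper, and it avoids $\beta(\operatorname{top}(A))$; by~\eqref{eq:top} it is disjoint from $A$. Hence there are at most $\nu_{\mathcal H}(G)$ rounds, each deleting at most $T+1$ vertices.

(ii) Let $H_1,\dots,H_c$ be the components of $H$ and $m=(T+1)(k+1)c$. If $\nu_{H_i}(G)<m$ for some $i$, then (i) gives a set of at most $(T+1)m$ vertices meeting all $H_i$-models, and hence all $H$-models. So suppose that for each $i$ there is a family $\mathcal A_i$ of $m$ disjoint connected $H_i$-models; we derive a contradiction by selecting $k+1$ members from each family so that all selected subgraphs are disjoint. Call a family \emph{open} while fewer than $k+1$ of its members have been selected. In each round select, among the remaining members of open families, one member $A$ with deepest top, and discard from all families every member that meets $\beta(\operatorname{top}(A))$, including $A$. The members of a family are disjoint, so each round discards at most $T+1$ members of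 each family. Before the last of the $(k+1)c$ rounds, a family has lost at most $(T+1)((k+1)c-1)<m$ members, so the selection never gets stuck. As in~(i), a member selected after $A$ was a candidate when $A$ was selected and avoids $\beta(\operatorname{top}(A))$, so it is disjoint from $A$. Grouping the selected subgraphs into $k+1$ groups with one member of each family gives $k+1$ disjoint $H$-models, contrary to $\nu_H(G)=k$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:tw}]
Let $h=|H|$ and $k=\nu_H(G)$. If $k=0$, then $\tau_H(G)=0$. Let $k\ge1$ and take $X$ from Theorem~\ref{thm:tw}. Since $\operatorname{tw}(G-X)\le w(h)$, $\nu_H(G-X)\le k$ and $H$ has at most $h$ components, Lemma~\ref{lem:bounded}(ii) gives $\tau_H(G-X)\le(w(h)+1)^2(k+1)h\le2h(w(h)+1)^2k$. As $\log(k+1)\ge1$,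
\[
\tau_H(G)\le|X|+\tau_H(G-X)\le\bigl(p_0(h)+2h(w(h)+1)^2\bigr)\,k\log(k+1).\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:family} from Theorem~\ref{thm:tw}]
Let $H\in\mathcal H$ be planar on $h$ vertices and $k=\nu_{\mathcal H}(G)$; again we may assume $k\ge1$. Since $\nu_H(G)\le k$, Theorem~\ref{thm:tw} gives $X$ with $|X|\le p_0(h)\,k\log(k+1)$ and $\operatorname{tw}(G-X)\le w(h)$. Lemma~\ref{lem:bounded}(i) gives $\tau_{\mathcal H}(G-X)\le(w(h)+1)k$, so $p(h)=p_0(h)+w(h)+1$ works.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:tw}]
Let $\mathcal H$ be the family of all connected graphs of treewidth at least $t$. By (T1), the $\mathcal H$-models are exactly the subgraphs of treewidth at least $t$. By (T3), $\mathcal H$ contains the $(t+1)\times(t+1)$ grid, which is planar and has $(t+1)^2$ vertices. If $G$ has no $k+1$ disjoint $\mathcal H$-models, Theorem~\ref{thm:family} gives a set $X$ of at most $p((t+1)^2)\,k\log(k+1)$ vertices such that $G-X$ has no $\mathcal H$-model, that is, $\operatorname{tw}(G-X)<t$.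
\end{proof}

\begin{remark}
Connectedness of the members of $\mathcal H$ enters Theorem~\ref{thm:family} through Lemma~\ref{lem:bounded}(i) and cannot be dropped. Let $\mathcal H$ consist of $K_3$ and the edgeless graph on $n$ vertices, so that we may take $h=3$, and let $G$ be the edgeless graph on $2n-1$ vertices. Then $\nu_{\mathcal H}(G)=1$ and $\tau_{\mathcal H}(G)=n$.
\end{remark}

Lemma~\ref{lem:bounded} and the grid theorem already bound $\tau$ by a polynomial in both $k$ and $|H|$. The bound is far too weak in $k$, but only its logarithm will enter the proof of Theorem~\ref{thm:tw}.

\begin{lemma}[Crude bound]\label{lem:crude}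
Let $K$ be a connected minor of the $g\times g$ grid and let $\nu_K(G)=k\ge1$. Then $\tau_K(G)\le2^{\gamma+1}\kappa g^\gamma k^{\gamma+1}$.
\end{lemma}

\begin{proof}
Let $j=\lceil\sqrt{k+1}\,\rceil$; then $j\le2k$, because $2k$ is an integer with $(2k)^2\ge k+1$. The $jg\times jg$ grid contains $j^2\ge k+1$ disjoint $g\times g$ grids, so it is not a minor of $G$. By Theorem~\ref{thm:grid}, $\operatorname{tw}(G)<\kappa(jg)^\gamma\le T:=\kappa g^\gamma(2k)^\gamma$, and Lemma~\ref{lem:bounded}(i) gives $\tau_K(G)\le(T+1)k\le2Tk$.
\end{proof}

\section{Pockets}\label{sec:pockets}

A bound of the form $k\log(k+1)$ suggests an induction in which each round removes one model and pays $O(\log(k+1))$ vertices. One cannot expect a model with that few vertices: in a long cycle the only $K_3$-model is the whole graph. But there is no need to pay for all vertices of the model. Since the goal is small treewidth, parts of the model that are cut off from the rest of the graph and have small treewidth may stay.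

\begin{definition}
Let $K$ be a graph and $w\ge1$ an integer. A \emph{$(K,w)$-pocket} of $G$ is a pair $(B,\mathcal C)$, where $B\subseteq V(G)$ and $\mathcal C$ is a set of components of $G-B$, each of treewidth at most $w$, such that $G[B\cup\bigcup\mathcal C]$ contains a $K$-model. Its \emph{cost} is $|B|$.
\end{definition}

\begin{lemma}[Peeling]\label{lem:peel}
Let $K$, $w\ge1$ and $\pi>0$ be such that every graph $G$ with $\operatorname{tw}(G)>w$ has a $(K,w)$-pocket of cost at most $\pi\log(\nu_K(G)+1)$. Then every graph $G$ has a set $X$ with $|X|\le\pi k\log(k+1)$ and $\operatorname{tw}(G-X)\le w$, where $k=\nu_K(G)$.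
\end{lemma}

\begin{proof}
We use induction on $k$. If $\operatorname{tw}(G)\le w$, take $X=\emptyset$; this covers $k=0$, since a pocket contains a $K$-model. Otherwise let $(B,\mathcal C)$ be a pocket of cost at most $\pi\log(k+1)$ and $G'=G-B-\bigcup\mathcal C$. The pocket contains a $K$-model disjoint from $G'$, so $\nu_K(G')\le k-1$, and induction gives $X'\subseteq V(G')$ with $|X'|\le\pi(k-1)\log(k+1)$ and $\operatorname{tw}(G'-X')\le w$. Put $X=B\cup X'$. The members of $\mathcal C$ are components of $G-B$, so $G-X$ is the disjoint union of these members and $G'-X'$, and $\operatorname{tw}(G-X)\le w$ by (T1).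
\end{proof}

\subsection*{The case of cycles}

For $K=K_3$ and $w=1$, a pocket consists of a set $B$ and some components of $G-B$ that are trees, such that together they contain a cycle. Here cheap pockets can be found by hand.

\begin{proposition}\label{prop:cycles}
Let $G$ contain a cycle and let $X$ be a set of $m$ vertices that meets every cycle of $G$. Then $G$ has a $(K_3,1)$-pocket of cost at most $6+4\log m$.
\end{proposition}

\begin{proof}
\emph{A set that cuts $G$ into trees with few neighbors.} Let the \emph{core} be the largest subgraph of $G$ of minimum degree at least $2$; it contains every cycle. A component of $G$ minus the core is a tree and sends at most one edge to the core, since two such edges and a path between them in the tree could be added to the core. If a component of the core is a cycle $O$, then $O$ is the only cycle in its component of $G$, and a vertex $y$ of $O$ together with the components of $G-y$ adjacent to it is a pocket of cost $1$. So assume otherwise, and let $Y$ be the set of vertices of degree at least $3$ in the core. The core minus $Y$ is a disjoint union of paths, called \emph{threads}, each sending exactly two edges to $Y$, one from each end. Every component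 of $G-Y$ is either a thread with pendant trees or a tree outside the core; in both cases it is a tree with at most two neighbors.

Let $G^*$ be the multigraph on $Y$ formed by the edges of $G[Y]$ and, for each thread, one edge joining its two neighbors (a loop if they coincide). Its minimum degree is at least $3$, loops counting twice. A cycle of length $j$ in $G^*$, where loops and parallel pairs are cycles of length $1$ and $2$, yields a pocket of cost $j$: let $B$ be its vertex set and take the components of $G-Y$ that contain the threads it uses; all their neighbors lie in $B$. It remains to find a short cycle in $G^*$. Let $n=|Y|$.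

\emph{Density gives a cycle of length $O(\log n)$.} Suppose that $G^*$ has no cycle of length at most $2r$, where $r\ge1$, and let $L_i$ be the set of vertices at distance $i$ from a fixed vertex. For $1\le i\le r$ every vertex of $L_i$ has exactly one neighbor in $L_{i-1}$, and for $i<r$ none in $L_i$. So $|L_1|\ge3$ and $|L_{i+1}|\ge2|L_i|$ for $1\le i<r$, whence $n>2^r$. Thus for $n\ge2$ there is a cycle of length at most $2\lceil\log n\rceil$.

\emph{Either $n$ is bounded in terms of $m$ or there is a very short cycle.} This step is needed because $n$ can be huge: in $K_{3,N}$ with $N\ge3$ we have $Y=V(G)$, while two vertices meet all cycles. Replace each vertex of $X$ on a thread by a neighbor of that thread in $Y$, and drop the vertices of $X$ outside the core. A cycle through a thread contains both neighbors of the thread, so we obtain a set $X^*\subseteq Y$ with $|X^*|\le m$ such that $F=G^*-X^*$ is a forest. Suppose that $G^*$ has no cycle of length at most $6$; in particular it is simple and $n\ge2$. Call a vertex of $F$-degree at most $1$, or an edge of $F$ whose ends both have $F$-degree $2$, a \emph{piece}. By the degree condition and the absence of triangles, a piece is the interior of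 a path between two distinct vertices of $X^*$. Two disjoint pieces with the same pair of ends would form a cycle of length at most $6$, so a set of disjoint pieces has at most $m^2/2$ members. Hence $F$ has at most $m^2/2$ vertices of degree at most $1$, and therefore, being a forest, at most $m^2/2$ vertices of degree at least $3$. The vertices of degree $2$ form at most $m^2$ paths, one for each subdivided edge of a forest on the at most $m^2$ other vertices, and a path on $j$ vertices contains at least $(j-1)/2$ disjoint pieces; so there are at most $2\cdot m^2/2+m^2$ vertices of degree $2$. Altogether $n\le m+3m^2\le4m^2$, and $G^*$ has a cycle of length at most $2\lceil\log(4m^2)\rceil\le6+4\log m$.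
\end{proof}

The triangle is a minor of the $2\times2$ grid, so by Lemma~\ref{lem:crude} we may take $m\le2^{2\gamma+1}\kappa k^{\gamma+1}$ when $\nu_{K_3}(G)=k$. Then $6+4\log m=O(\log(k+1))$, and Lemma~\ref{lem:peel} gives $\tau_{K_3}(G)=O(k\log(k+1))$.

The general proof has the same three parts. The bound on the shortest cycle becomes Proposition~\ref{prop:dense}, which finds a subgraph of large treewidth and logarithmic size in a dense graph; there the difficulty is to keep the required density polynomial. The set $Y$ becomes a \emph{good set}, whose removal leaves components of small treewidth and small neighborhood; the splitting procedure of Section~\ref{sec:split} turns the crude hitting set $X$ into a good set of comparable size unless, as with the pieces above, many connected sets attach to few vertices and create a dense minor directly. Finally, for cycles the reduced graph $G^*$ is dense enough for free. For larger treewidth it is not, and Section~\ref{sec:minimum} extracts the density from the minimality of a smallest good set.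

\subsection*{The setting for a general planar graph}

Let $H$ be planar with $h\ge1$ vertices. Add edges to make $H$ connected while keeping it planar and simple. Then replace each vertex $v$ of degree at least $2$ by a path on $\deg v$ vertices and attach the edges at $v$ to the path vertices, one each, in their cyclic order around $v$. The resulting graph $\hat H$ is connected and planar, has maximum degree at most $3$, and contains $H$ as a minor, as one sees by contracting the new paths. Hence $\nu_{\hat H}(G)\le\nu_H(G)$ for all $G$. Before the replacement there are at most $3h$ edges, so $|\hat H|\le h+6h$ and $e(\hat H)\le3h+6h$. Theorem~\ref{thm:RST} with $r=7h+18h=25h$ shows that $\hat H$ is a minor of the $50h\times50h$ grid. Put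
\[
w=w(h)=\kappa(50h)^\gamma .
\]
By Theorem~\ref{thm:grid} and the degree bound,
\begin{equation}\label{eq:subdivision}
\text{every graph of treewidth greater than $w$ contains a subdivision of $\hat H$.}
\end{equation}
This is the only place where planarity is used. Theorem~\ref{thm:tw} fails for every nonplanar $H$, whatever the functions $w$ and $p_0$: grids have $\nu_H=0$, which forces $X=\emptyset$, and their treewidth is unbounded.

\begin{proposition}\label{prop:pocket}
There is a polynomial $\pi$ such that for every planar graph $H$, with $\hat H$ and $w$ as above, every graph $G$ with $\operatorname{tw}(G)>w$ has an $(\hat H,w)$-pocket of cost at most $\pi(w)\log(\nu_{\hat H}(G)+1)$.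
\end{proposition}

Theorem~\ref{thm:tw} follows from Proposition~\ref{prop:pocket} and Lemma~\ref{lem:peel} with $p_0(h)=\pi(w(h))$, because $\nu_{\hat H}(G)\le\nu_H(G)$. The rest of the paper proves Proposition~\ref{prop:pocket}. All pockets will come from the next lemma, which explains why we passed to $\hat H$. A region of large treewidth that contains few vertices of a set $Y$ may still meet arbitrarily many components of $G-Y$, and isolating each of them costs its whole neighborhood. A connected subgraph of maximum degree $3$ meets only few of them.

\begin{lemma}\label{lem:pocket}
Let $b\ge1$ and $Y,\Omega\subseteq V(G)$. Suppose that $\operatorname{tw}(G[\Omega])>w$ and that every component of $G-Y$ that meets $\Omega$ has treewidth at most $w$ and at most $b$ neighbors. Then $G$ has an $(\hat H,w)$-pocket of cost at most $4b\,|\Omega\cap Y|$.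
\end{lemma}

\begin{proof}
Let $S=\Omega\cap Y$. If $S$ were empty, $G[\Omega]$ would be contained in a disjoint union of graphs of treewidth at most $w$; so $|S|\ge1$. By~\eqref{eq:subdivision}, $G[\Omega]$ contains a subdivision $J$ of $\hat H$. It is connected, and deleting a vertex of degree at most $3$ raises the number of components by at most $2$, so $J-S$ has at most $1+2|S|$ components. Each lies in a component of $G-Y$ that meets $\Omega$; let $\mathcal C$ be the set of components of $G-Y$ met by $J$, and let $B=S\cup\bigcup_{C\in\mathcal C}N(C)\subseteq Y$. Then $|B|\le|S|+b(1+2|S|)\le4b|S|$. Each $C\in\mathcal C$ is connected, disjoint from $B$ and has all its neighbors in $B$, so it is a component of $G-B$. Finally $J\subseteq G[B\cup\bigcup\mathcal C]$.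
\end{proof}

\section{Small subgraphs of large treewidth in dense graphs}\label{sec:dense}

In this section $t$ is a positive integer.

\begin{proposition}\label{prop:dense}
Let $d(t)=2^{31}t^9$. Every graph $Q$ with $n\ge2$ vertices and $e(Q)\ge d(t)\,n$ has a subgraph of treewidth at least $t$ on at most $d(t)\log n$ vertices.
\end{proposition}

Some density growing with $t$ is needed: $K_{t-1,N}$ has $(t-1)N$ edges and treewidth at most $t-1$. Two natural arguments each give half of the proposition. Growing balls (Lemma~\ref{lem:balls}) yields a subgraph of size $O(t^2\log n)$ but needs density exponential in $t$. Expansion (Lemma~\ref{lem:expand}) is polynomial in $t$ but loses powers of $\log n$ in both density and size. We combine them at the scale $\Lambda=2^{18t^2}$. If $Q$ has a dense subgraph on at most $\Lambda$ vertices, expansion applies there, and the lost powers of $\log\Lambda$ are polynomial in $t$. Otherwise balls double in size until they reach $\Lambda$ vertices, so contracting sets of radius $O(t^2)$ reduces the number of vertices by the factor $\Lambda$, and this pays for the exponential density.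

\subsection*{Growing balls}

\begin{lemma}\label{lem:balls}
Let $Q$ have $m\ge1$ vertices and $e(Q)\ge64^tm$. Then $Q$ has a subgraph $R$ without isolated vertices such that $\operatorname{tw}(R)\ge t$ and $e(R)\le4t^2\log m$.
\end{lemma}

The idea is that a dense bipartite graph has a dense ball of logarithmic radius, and hence two dense consecutive layers. The layers further inside form a connected set adjacent to every vertex of the inner one of the two. We keep this set as a branch set of a $K_{t,t}$ minor and repeat within the two layers, losing a factor $4$ in density each time.

\begin{proof}
Since $Q$ has an edge, $m\ge2$. Put $\rho=\lceil2\log m\rceil$ and $\delta_j=64^t/(2\cdot4^j)$, so that $\delta_j\ge\delta_{2t}=4^t/2\ge t$ for $j\le2t$. A set \emph{dominates} another if every vertex of the second has a neighbor in the first. Let $F_0$ be a spanning bipartite subgraph of $Q$ with at least half of the edges (a random bipartition has this many on average), with sides $P_0,P_0'$. For $j=1,\dots,2t$ we construct disjoint connected sets $A_j$ of radius at most $\rho$ and nonempty bipartite subgraphs $F_j$ with sides $P_j\subseteq P_{j-1}$ and $P_j'\subseteq P_{j-1}'$ such that $F_j$ avoids $A_1,\dots,A_j$,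 $e(F_j)\ge\delta_j|F_j|$, and $A_j$ dominates $P_j$ or $P_j'$.

Let $F_j$ be given, $j<2t$, and start with $F'=F_j$. While $F'$ has an edge, pick a nonisolated vertex and let $B_r$ be its ball of radius $r$ in $F'$. As $e(F'[B_1])\ge1$ and $e(F')<m^2\le2^\rho$, the number of induced edges cannot more than double $\rho$ times, so some $r$ with $1\le r\le\rho$ has $e(F'[B_{r+1}])\le2e(F'[B_r])$. Delete $B_r$ from $F'$. The deleted edges lie in $F'[B_{r+1}]$, so at least half of them lie inside $B_r$. In the end all edges of $F_j$ are deleted, so the disjoint deleted balls induce, each in the graph $F'$ current at its deletion, at least $e(F_j)/2\ge\frac12\delta_j|F_j|$ edges in total. Hence one of them, $B$, satisfies $e(F'[B])\ge\frac12\delta_j|B|$.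

Let $L_0,L_1,\dots$ be the nonempty distance layers of $B$ around its center. Since $F'$ is bipartite, each layer lies in one side of $F_j$, consecutive layers lie in opposite sides, and all edges of $F'[B]$ join consecutive layers. As $\sum_i|L_i\cup L_{i+1}|\le2|B|$, there is an $i$ such that $F_{j+1}:=F'[L_i\cup L_{i+1}]$ has at least $\frac14\delta_j|F_{j+1}|=\delta_{j+1}|F_{j+1}|$ edges. We have $i\ge1$, because $\delta_{j+1}\ge1$ while $F'[L_0\cup L_1]$ is a star and has fewer edges than vertices. The set $A_{j+1}=L_0\cup\dots\cup L_{i-1}$ is connected, has radius at most $\rho$, dominates $L_i$, and avoids $A_1,\dots,A_j$ because it lies in $F_j$.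

The sides only shrink, so each of $A_1,\dots,A_{2t}$ dominates $P_{2t}$ or $P'_{2t}$, and one of these two sides, $P$ say, is dominated by $t$ of the sets $A_j$. From $t|F_{2t}|\le e(F_{2t})\le|P|\,|F_{2t}|$ we get $|P|\ge t$. Choose $x_1,\dots,x_t\in P$. For each of the $t$ sets $A_j$, take an edge from each $x_i$ to $A_j$ and a shortest path in $Q[A_j]$ from its end to the center. The union $R$ of these edges and paths has a $K_{t,t}$ minor, no isolated vertices, and at most $t^2(\rho+1)\le t^2(2\log m+2)\le4t^2\log m$ edges.
\end{proof}

Contracting large sets merges parallel edges and may destroy all density. We therefore keep a large set $L$ of vertices uncontracted, each adjacent to $t+1$ contracted sets. Either these vertices link many different pairs of sets, which gives a dense graph for Lemma~\ref{lem:balls}, or many of them are adjacent to one common set, and we continue among those. After $t$ rounds of the second kind there is a $K_{t,t}$ minor.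

\begin{lemma}\label{lem:links}
Let $\theta=2\cdot64^t$. Let $\mathcal U$ be a nonempty family of disjoint connected sets of radius at most $\rho$ in $Q$, and let $L\subseteq V(Q)\setminus\bigcup\mathcal U$ satisfy $|L|\ge\theta^{t+1}|\mathcal U|$. If every vertex of $L$ has neighbors in at least $t+1$ members of $\mathcal U$, then $Q$ has a subgraph of treewidth at least $t$ on at most $4t^2(2\rho+3)\log(2|\mathcal U|)$ vertices.
\end{lemma}

\begin{proof}
For $l\in L$ fix a set $\Gamma(l)$ of exactly $t+1$ members of $\mathcal U$ containing neighbors of $l$. At \emph{stage} $j$ we have distinct $U_1,\dots,U_j\in\mathcal U$, a nonempty $L_j\subseteq L$ and a family $\mathcal U_j\subseteq\mathcal U\setminus\{U_1,\dots,U_j\}$ such that $|L_j|\ge\theta^{t+1-j}|\mathcal U_j|$ and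
\[
\{U_1,\dots,U_j\}\subseteq\Gamma(l)\subseteq\{U_1,\dots,U_j\}\cup\mathcal U_j\qquad\text{for all }l\in L_j .
\]
Stage $0$ is given by $L_0=L$ and $\mathcal U_0=\mathcal U$. Consider a stage $j<t$. For each $l\in L_j$ choose $f(l)\in\Gamma(l)\cap\mathcal U_j$, and for $U\in\mathcal U_j$ put $S_U=f^{-1}(U)$ and $\Gamma_U=\bigcup_{l\in S_U}(\Gamma(l)\cap\mathcal U_j)\setminus\{U\}$.

If some nonempty $S_U$ has $|S_U|\ge\theta^{t-j}|\Gamma_U|$, then $U_{j+1}=U$, $L_{j+1}=S_U$ and $\mathcal U_{j+1}=\Gamma_U$ define stage $j+1$.

Otherwise, summing over all $U$ with $S_U\ne\emptyset$ gives $\sum_U|\Gamma_U|>\theta^{-(t-j)}|L_j|\ge\theta|\mathcal U_j|$. Consider the auxiliary graph on $\mathcal U_j$ in which $U,U'$ are adjacent if $U'\in\Gamma_U$ or $U\in\Gamma_{U'}$. The sum counts each edge at most twice, so there are at least $64^t|\mathcal U_j|$ edges, and Lemma~\ref{lem:balls} provides a subgraph $R$. For each edge $UU'$ of $R$, named so that $U'\in\Gamma_U$, choose $l\in S_U$ with $U'\in\Gamma(l)$, and paths in $U$ and in $U'$ on at most $\rho+1$ vertices each from the centers to neighbors of $l$. Let the branch set of $U\in V(R)$ consist of all paths chosen in $U$ and all chosen vertices of $S_U$.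 It is nonempty since $U$ is not isolated in $R$, and connected since the paths share the center. The branch sets are disjoint since the sets $S_U$ are. So $R$ is a minor of a subgraph on at most $(2\rho+3)\,e(R)\le4t^2(2\rho+3)\log|\mathcal U|$ vertices.

If stage $t$ is reached, then $\mathcal U_t$ contains the remaining member of $\Gamma(l)$ for $l\in L_t$, so $|L_t|\ge\theta\ge t$. Any $t$ vertices of $L_t$ have neighbors in each of $U_1,\dots,U_t$. Joining these neighbors to the centers gives a $K_{t,t}$ minor on at most $t+t^2(\rho+1)\le4t^2(2\rho+3)$ vertices, and $\log(2|\mathcal U|)\ge1$.
\end{proof}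

\subsection*{Expansion}

A subgraph that maximizes the ratio of edges to vertices has large minimum degree but need not expand. If we divide by an additional factor that grows slowly with the number of vertices, then in the maximizer all subgraphs on at most three quarters of the vertices are sparser by a fixed ratio, and this forces neighborhoods to grow.

\begin{lemma}\label{lem:expand}
Let $\lambda\ge1$ be an integer, $1\le|Q|\le2^\lambda$ and $e(Q)\ge3000\,t^2\lambda^3|Q|$. Then $Q$ has a subgraph of treewidth at least $t$ on at most $33\,t^2\lambda^2$ vertices.
\end{lemma}

\begin{proof}
Let $\alpha=33t^2\lambda^2$ and $g(x)=1+(\log x)/\lambda$, so that $g$ is increasing and $1\le g(x)\le2$ for $1\le x\le2^\lambda$. Among the nonempty induced subgraphs of $Q$ choose $F$ maximizing $\varphi=e(F)/(|F|\,g(|F|))$, and let $m=|F|$. Comparing with $Q$ gives $\varphi\ge1500t^2\lambda^3\ge40\lambda\alpha$. All neighborhoods below are taken in $F$.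

Let $\emptyset\ne S\subseteq V(F)$. By maximality $e(F-S)\le\varphi(m-|S|)g(m)$, so at least $\varphi|S|g(m)$ edges of $F$ meet $S$. For $|S|=1$ this shows that $F$ has minimum degree at least $40\lambda\alpha$; in particular $m\ge4\alpha$. In general, the edges meeting $S$ lie in $F[N[S]]$, which has at most $\varphi|N[S]|\,g(|N[S]|)$ edges. If $|N[S]|\le\frac34m$, then $g(|N[S]|)\le g(m)-\frac2{5\lambda}$, because $(4/3)^5>4$ means $\log\frac43>\frac25$, and therefore
\begin{equation}\label{eq:expand}
|N[S]|\ge|S|\,\frac{g(m)}{g(m)-\frac2{5\lambda}}\ge|S|\Bigl(1+\frac{2}{5\lambda g(m)}\Bigr)\ge|S|\Bigl(1+\frac1{5\lambda}\Bigr).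
\end{equation}

Expansion survives the deletion of a set $A$ with $|A|\le\alpha$: if $\emptyset\ne S\subseteq V(F)\setminus A$ and $|N[S]|\le\frac34m$, then $|N[S]\setminus A|\ge|S|(1+\frac1{10\lambda})$. For $|S|\ge10\lambda\alpha$ this follows from~\eqref{eq:expand} and $\alpha\le|S|/(10\lambda)$. For $|S|<10\lambda\alpha$ the minimum degree gives $|N[S]\setminus A|\ge39\lambda\alpha>3|S|$.

Let $B_r$ be the ball of radius $r$ in $F-A$ around a vertex, so $B_{r+1}=N[B_r]\setminus A$. The balls cannot grow forever, so there is a least $r$ with $|N[B_r]|>\frac34m$, and $(1+\frac1{10\lambda})^r\le|B_r|\le2^\lambda$. Since $\ln(1+x)\ge x/2$ on $[0,1]$, we get $r\le20\lambda^2\ln2\le14\lambda^2$. Moreover $|B_{r+1}|>\frac34m-\alpha\ge\frac12m$. Two sets of this size intersect, so any two vertices of $F-A$ are joined in $F-A$ by a path on at most $2(14\lambda^2+1)+1\le30\lambda^2+1$ vertices.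

Choose $t+1$ vertices of $F$ and join the $\binom{t+1}2\le t^2$ pairs one after another by such paths, each time letting $A$ consist of all vertices used so far other than the two ends. At most $t+1+t^2(30\lambda^2+1)\le\alpha$ vertices are ever used, so $|A|\le\alpha$ throughout, and we obtain a subdivision of $K_{t+1}$ on at most $\alpha$ vertices.
\end{proof}

\subsection*{Proof of Proposition~\ref{prop:dense}}

Let $d=d(t)$, $q=t+2\le3t$, $\lambda=18t^2$, $\Lambda=2^\lambda$, $\theta=2\cdot64^t=2^{6t+1}$ and $\delta=3000t^2\lambda^3=17\,496\,000\,t^8$. We shall use the inequalities
\begin{equation}\label{eq:numbers}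
d\ge16q^3,\quad d\ge32q\delta,\quad d\ge33t^2\lambda^2,\quad d\ge4t^2(4\lambda+3),\quad\Lambda\ge4q\theta^{t+1}.
\end{equation}
The first four hold because the right-hand sides are at most $432t^3$, $1\,679\,616\,000\,t^9$, $10\,692\,t^6$ and $300t^4$, while $2^{31}=2\,147\,483\,648$. The last holds because $4(t+2)\le2^{4t}$ and $4t+(6t+1)(t+1)=6t^2+11t+1\le18t^2$.

If some nonempty $S$ with $|S|\le\Lambda$ has $e(Q[S])\ge\delta|S|$, then Lemma~\ref{lem:expand} gives the required subgraph on at most $33t^2\lambda^2\le d\log n$ vertices. So assume
\begin{equation}\label{eq:sparse}
e(Q[S])<\delta|S|\qquad\text{whenever }1\le|S|\le\Lambda .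
\end{equation}
Let $Q'$ be an induced subgraph maximizing $e(Q')/|Q'|$. This ratio is at least $d$, and deleting a vertex does not increase it, so $Q'$ has minimum degree at least $d$. Let $m=|Q'|$, so $d<m\le n$. Write $\deg$ for the degree in $Q'$ and $\operatorname{vol}(S)=\sum_{v\in S}\deg v$.

We want to apply Lemma~\ref{lem:links}. If we simply partitioned $Q'$ into cells of small radius, all neighbors of a vertex could fall into one cell. So we first split the vertices at random into $q$ classes, reserve one class for $L$, and form cells within each of the other $t+1$ classes.

\medskip\noindent\emph{Step 1: coloring.} Color the vertices of $Q'$ independently and uniformly with the $q$ colors $0,\dots,t+1$, and let $V_0,\dots,V_{t+1}$ be the classes. Call $v$ \emph{bad} if it has fewer than $\deg(v)/(2q)$ neighbors in some class, and let $V_{\mathrm{bad}}$ be the set of bad vertices. By Chernoff's bound, $v$ is bad with probability at most $q\,e^{-\deg(v)/(8q)}$. The function $xe^{-x/(8q)}$ decreases for $x\ge8q$, so the expectation of $\operatorname{vol}(V_{\mathrm{bad}})$ is at most $mqd\,e^{-y}$ with $y=d/(8q)\ge2q^2$. Now $e^{y/2}\ge y$ and $e^{y/2}\ge e^{q^2}\ge16q^2$, as $q\ge3$, so $e^y\ge16q^2y=2qd$.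 The expectation is thus at most $m/2$, and $\operatorname{vol}(V_{\mathrm{bad}})>m$ has probability at most $\frac12$ by Markov's inequality. Also $|V_0|<m/(2q)$ has probability at most $e^{-m/(8q)}\le e^{-y}<\frac12$. Fix a coloring with $\operatorname{vol}(V_{\mathrm{bad}})\le m$ and $|V_0|\ge m/(2q)$.

\medskip\noindent\emph{Step 2: restoring the minimum degree.} To make balls grow inside a class we need large minimum degree there, and bad vertices may spoil it. For $c\in\{1,\dots,t+1\}$ obtain $V_c'$ from $V_c$ by repeatedly removing a vertex $v$ with fewer than $\deg(v)/(8q)$ neighbors in the current set, and let $R_c=V_c\setminus V_c'$. We count the edges of $Q'[R_c]$ twice. Counting each edge at the end removed first gives $e(Q'[R_c])\le\operatorname{vol}(R_c)/(8q)$. A vertex $v\in R_c\setminus V_{\mathrm{bad}}$ has at least $\deg(v)/(2q)$ neighbors in $V_c$, of which at least $3\deg(v)/(8q)$ were removed before $v$; counting each edge at the end removed last gives $e(Q'[R_c])\ge3(\operatorname{vol}(R_c)-\operatorname{vol}(V_{\mathrm{bad}}))/(8q)$. Hence $\operatorname{vol}(R_c)\le\frac32\operatorname{vol}(V_{\mathrm{bad}})\le\frac32m$.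

Let $L$ be the set of vertices of $V_0$ with a neighbor in each of $V_1',\dots,V_{t+1}'$. A vertex of $V_0\setminus V_{\mathrm{bad}}$ without a neighbor in $V_c'$ has at least $d/(2q)$ neighbors in $R_c$, so there are at most $2q\operatorname{vol}(R_c)/d\le3qm/d$ such vertices for each of the $q-1$ colors $c$. Since $|V_{\mathrm{bad}}|\le m/d$ and $d\ge12q^3$,
\[
|L|\ge\frac m{2q}-\frac md-(q-1)\frac{3qm}d\ge\frac m{2q}-\frac{3q^2m}d\ge\frac m{4q}.
\]
In particular every $V_c'$ is nonempty.

\medskip\noindent\emph{Step 3: large cells of small radius.} The graph $Q_c=Q'[V_c']$ has minimum degree at least $d/(8q)$. Let $\emptyset\ne S\subseteq V_c'$ with $|N_{Q_c}[S]|\le\Lambda$. At least $d|S|/(16q)$ edges of $Q_c$ meet $S$ and they lie inside $N_{Q_c}[S]$, so~\eqref{eq:sparse} and~\eqref{eq:numbers} give $|N_{Q_c}[S]|\ge d|S|/(16q\delta)\ge2|S|$. Consequently every ball of radius $\lambda$ in $Q_c$ has at least $\Lambda$ vertices: otherwise the concentric balls of radius $0,1,\dots,\lambda$ all have fewer than $\Lambda$ vertices, so each is at least twice as large as the previous one, and the last has at least $2^\lambda$ vertices.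

Take a maximal set of centers $z_1,z_2,\dots$ at pairwise distance greater than $2\lambda$ in $Q_c$, and assign each vertex of $Q_c$ to a nearest center, choosing the smallest index in case of ties. The vertices assigned to a center form its \emph{cell}. By maximality each vertex is within distance $2\lambda$ of its center. Let $v\ne z_i$ be assigned to $z_i$ and let $v'$ be the next vertex on a shortest $v$--$z_i$ path. If $v'$ were assigned to $z_j\ne z_i$, then $z_j$ would be closer to $v'$ than $z_i$, or equally close with $j<i$; adding the edge $vv'$, the vertex $v$ would prefer $z_j$ as well. So the whole path lies in the cell, and cells are connected of radius at most $2\lambda$. A vertex within distance $\lambda$ of $z_i$ is at distance greater than $\lambda$ from all other centers, so each cell has at least $\Lambda$ vertices.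

\medskip\noindent\emph{Step 4: conclusion.} Let $\mathcal U$ be the family of all cells for all colors $c\in\{1,\dots,t+1\}$. Then $1\le|\mathcal U|\le m/\Lambda$, each vertex of $L$ has neighbors in at least $t+1$ cells, one for each color, and $|L|\ge m/(4q)\ge\Lambda|\mathcal U|/(4q)\ge\theta^{t+1}|\mathcal U|$. Since $2|\mathcal U|\le n$, Lemma~\ref{lem:links} with $\rho=2\lambda$ gives a subgraph of treewidth at least $t$ on at most $4t^2(4\lambda+3)\log n\le d\log n$ vertices. \qed

\section{Good sets and the splitting procedure}\label{sec:split}

In this section and the next, $w\ge1$ is an arbitrary integer, and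
\[
d=d(w+1)=2^{31}(w+1)^9,\qquad a=(w+1)(w+3)\,d,\qquad b=a+w .
\]
A set $Y\subseteq V(G)$ is \emph{good} if every component of $G-Y$ has treewidth at most $w$ and at most $b$ neighbors. This is the hypothesis that Lemma~\ref{lem:pocket} needs.

Suppose that $\operatorname{tw}(G-Z)\le w$. Then $Z$ can fail to be good only because some components have too many neighbors. We cut them up along a tree decomposition, from the leaves upward, and cut only when a connected set with at least $a$ neighbors among the deleted vertices has formed. Each cut costs at most $w+1$ vertices. If there are few cuts, the resulting good set is not much larger than $Z$; if there are many, these connected sets form a dense minor.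

\medskip\noindent\textbf{The procedure $\mathrm{Split}(Z)$.} Let $F=G-Z$ and fix a rooted tree decomposition of $F$ of width at most $w$. For an induced subgraph $F'$ of $F$ and a node $x$, write $F'[x]$ for $F'[V_x\cap V(F')]$. Put $F_0=F$ and $M_0=\emptyset$. In step $i=1,2,\dots$, call a node $x$ \emph{heavy} if $F_{i-1}[x]$ has a component with at least $a$ neighbors, in $G$, in the set $Z\cup M_{i-1}$. If no node is heavy, stop. Otherwise let $x_i$ be a heavy node of maximum depth and $D_i$ such a component, and put
\[
M_i=M_{i-1}\cup\bigl(\beta(x_i)\cap V(F_{i-1})\bigr),\qquad F_i=F_{i-1}-V_{x_i}.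
\]
The components of $F_{i-1}[x_i]-\beta(x_i)$ are \emph{set aside} in step $i$. Thus the vertices that leave $F_{i-1}$ in step $i$ are those of $M_i\setminus M_{i-1}$ and of the components set aside in that step.

\begin{lemma}\label{lem:split}
Suppose that $\mathrm{Split}(Z)$ has performed $q\ge0$ steps, and let $Y=Z\cup M_q$.
\begin{itemize}
\item[(a)] $|M_q|\le(w+1)q$. The sets $D_1,\dots,D_q$ are disjoint connected subsets of $V(G)\setminus Z$, $|D_i\cap Y|\le w+1$, and $D_i\setminus Y$ is covered by components set aside.
\item[(b)] Every component set aside is a component of $G-Y$ with treewidth at most $w$ and at most $b$ neighbors.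
\item[(c)] If the procedure stops after these $q$ steps, then $Y$ is good.
\item[(d)] If $q=|Z|\ge1$, let $\mathcal D$ consist of $D_1,\dots,D_q$ and the singletons $\{v\}$ with $v\in Y\setminus\bigcup_iD_i$. Then $|\mathcal D|\le(w+3)|Z|$, and the quotient of $\mathcal D$ has at least $d|\mathcal D|$ edges.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The set $D_i$ lies in $F_{i-1}[x_i]$, all of which leaves the graph in step $i$. So the $D_i$ are disjoint, $D_i\cap Y\subseteq M_i\setminus M_{i-1}\subseteq\beta(x_i)$, and the other vertices of $D_i$ are set aside.

(b) We show by induction on $i$ that a component $C$ set aside in step $i$ satisfies $N_G(C)\subseteq Z\cup M_i$ and $|N_G(C)|\le b$. By (T4), $x_i$ has a child $x'$ with $N_F[C]\subseteq V_{x'}$. Then $C$ lies in a component of $F_{i-1}[x']$, and $x'$ is not heavy because it is deeper than $x_i$. So $C$ has at most $a-1$ neighbors in $Z\cup M_{i-1}$. A neighbor of $C$ in $F_{i-1}$ lies in $V_{x'}\subseteq V_{x_i}$ and outside the component $C$ of $F_{i-1}[x_i]-\beta(x_i)$, hence in $\beta(x_i)\cap V(F_{i-1})\subseteq M_i$; there are at most $w+1$ of these. Any other neighbor would lie in a component set aside in a step $j<i$; but such a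 component has all its neighbors in $Z\cup M_j$, which is disjoint from $C\subseteq V(F_{i-1})$. Thus $|N_G(C)|\le(a-1)+(w+1)=b$. Vertices added to $M$ later lie in $F_i$, so $C$ is disjoint from $Y$ and is a component of $G-Y$. Its treewidth is at most $\operatorname{tw}(F)$.

(c) By (b), the components of $G-Y$ are those set aside and those of $F_q$. The latter have all their neighbors in $Y$, and fewer than $a\le b$ of them, since the root is not heavy.

(d) We have $|\mathcal D|\le q+|Z|+|M_q|\le(w+3)q$. Fix $i$. Each of the at least $a$ neighbors of $D_i$ in $Z\cup M_{i-1}$ lies in one of the singletons or in some $D_j$, and then $j<i$, because $D_j\subseteq V(F_{j-1})$ avoids $Z\cup M_{j-1}$. Every member of $\mathcal D$ contains at most $w+1$ vertices of $Y$, so $D_i$ is adjacent in the quotient to at least $a/(w+1)=(w+3)d$ members that are singletons of this kind or sets $D_j$ with $j<i$. No edge is counted for two values of $i$, so the quotient has at least $(w+3)dq\ge d|\mathcal D|$ edges.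
\end{proof}

The second tool is a weighted separator statement, proved by the same upward sweep.

\begin{lemma}\label{lem:cut}
Let $\operatorname{tw}(F)\le w$, let $Y_0\subseteq V(F)$ and $W\ge1$, and call $|R\cap Y_0|$ the weight of a set $R$. There is $M\subseteq V(F)$ with $|M|\le(w+1)|Y_0|/W$ such that every component of $F-M$ has weight at most $W$.
\end{lemma}

\begin{proof}
Fix a rooted tree decomposition of width at most $w$. While the remaining vertices have weight greater than $W$, pick a deepest node $x$ such that the remaining vertices of $V_x$ have weight greater than $W$, put the remaining vertices of $\beta(x)$ into $M$, and remove $V_x$. Each round removes weight greater than $W$, so there are at most $|Y_0|/W$ rounds. In the round of $x$, the removed vertices outside $\beta(x)$ split into \emph{pieces}, one for each child $x'$, consisting of the remaining vertices of $V_{x'}\setminus\beta(x)$; a piece has weight at most $W$ by the choice of $x$. By (T4) all neighbors of a vertex of this piece lie in $V_{x'}$, so those that were still remaining lie in the same piece or in $\beta(x)$. Thus no edge joins a piece to another piece of the same round or to a vertex that remains after the round.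 Every component of $F-M$ therefore lies in one piece or in the final remainder.
\end{proof}

\section{Minimum good sets}\label{sec:minimum}

Put
\[
\Delta=4(w+2)\,b^2d,\qquad W=16(w+1)(w+2)\,d\Delta,\qquad s=3\Delta^2W^2 .
\]
Below, $\Delta$ will be a bound on degrees, $W$ on the weight of a part of a partition, and $s$ on the weight of a union of parts along a star.

\begin{proposition}\label{prop:minimum}
Let $Y$ be a good set of minimum size in $G$, and suppose that $n=|Y|\ge1$. Then there is $\Omega\subseteq V(G)$ with $|\Omega\cap Y|\le sd\log(2n)$ and $\operatorname{tw}(G[\Omega])>w$.
\end{proposition}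

Minimality is essential even when $\operatorname{tw}(G)>w\ge1$. Subdivide every edge of a fixed $(w+1)\times(w+1)$ grid $N$ times and let $Y$ be the whole vertex set, which is good. Cycles have more than $4N$ vertices, while $n$ is linear in $N$; so for large $N$ every set of at most $sd\log(2n)$ vertices induces a forest.

We argue by contradiction. For the rest of this section let $\ell=sd\log(2n)$, so that $\ell\ge s\ge W$, and assume
\begin{equation}\label{eq:star}
\operatorname{tw}(G[\Omega])\le w\qquad\text{for every $\Omega\subseteq V(G)$ with }|\Omega\cap Y|\le\ell .
\end{equation}
We construct a good set with at most $n/2$ vertices. The plan is to cut $G$ into chunks with at most $W$ vertices of $Y$ each by deleting a set $Z$ much smaller than $Y$. By~\eqref{eq:star} the chunks have small treewidth, and $\mathrm{Split}(Z)$ repairs the neighborhoods. Assumption~\eqref{eq:star} helps in two ways: regions of bounded weight can be cut cheaply by Lemma~\ref{lem:cut}, and, through Proposition~\ref{prop:dense}, quotients are sparse.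

\begin{lemma}\label{lem:sparse}
Assume~\eqref{eq:star}. Let $\mathcal D$ be a family of disjoint nonempty connected subsets of $V(G)$ with $1\le|\mathcal D|\le n$ and $|D\cap Y|\le s$ for all $D\in\mathcal D$. Then the quotient of $\mathcal D$ has fewer than $d|\mathcal D|$ edges.
\end{lemma}

\begin{proof}
Otherwise the quotient has an edge, so $|\mathcal D|\ge2$, and Proposition~\ref{prop:dense} with $t=w+1$ gives a subgraph $Q_0$ of the quotient with $\operatorname{tw}(Q_0)>w$ and $|Q_0|\le d\log n$. The set $\Omega=\bigcup_{D\in V(Q_0)}D$ has $|\Omega\cap Y|\le sd\log n\le\ell$, and $G[\Omega]$ has $Q_0$ as a minor, contrary to~\eqref{eq:star}.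
\end{proof}

\subsection*{Step 1: a reduced graph of bounded degree}

Cutting at a vertex creates as many crossing edges as its degree, so we need a degree bound. Moreover $G-Y$ may have far more than $n$ components, most of which only repeat connections between vertices of $Y$. We keep one component per connection and discard the few vertices of high degree.

Let $P$ be the graph on $Y$ in which $y,y'$ are adjacent if $yy'\in E(G)$ or $y,y'\in N(C)$ for some component $C$ of $G-Y$. Let every component $C$ with $N(C)\ne\emptyset$ choose a vertex of $N(C)$ uniformly at random, and let $K_y$ be the union of $\{y\}$ and the components that chose $y$. The $n$ sets $K_y$ are disjoint and connected and have one vertex in $Y$ each. If $yy'\in E(G)$, then $K_y$ and $K_{y'}$ are adjacent in the quotient. If $y,y'\in N(C)$, they are adjacent whenever $C$ chooses $y$ or $y'$, which has probability at least $2/b$. So the expected number of edges of the quotient is at least $2e(P)/b$, while Lemma~\ref{lem:sparse} bounds it by $dn$ for every outcome. Hence $e(P)<bdn/2$.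

For every edge $yy'$ of $P$ that is not an edge of $G$, select one component $C$ with $y,y'\in N(C)$. Let $G^*$ be obtained from $G$ by deleting the components of $G-Y$ that were not selected and contracting each selected component $C$ to a single vertex $c$, called an \emph{inner vertex}. Inner vertices are pairwise nonadjacent and have degree at most $b\le\Delta$, and
\begin{equation}\label{eq:P}
\text{vertices adjacent in $P$ are adjacent in $G^*$ or have a common inner neighbor.}
\end{equation}
Each edge of $P$ accounts for one edge of $G[Y]$ or for at most one inner vertex, so $e(G^*)\le b\,e(P)<b^2dn/2$. Let $U$ be the set of vertices of $Y$ with degree greater than $\Delta$ in $G^*$. Then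
\[
|U|\le\frac{2e(G^*)}{\Delta}\le\frac{b^2dn}\Delta=\frac n{4(w+2)},
\]
and $J=G^*-U$ has maximum degree at most $\Delta$. For $R\subseteq V(J)$ let the \emph{weight} be $\omega(R)=|R\cap Y|$, and let $\hat R\subseteq V(G)$ be the union of $R\cap Y$ and all components $C$ with $c\in R$. Then $|\hat R\cap Y|=\omega(R)$, the graph $J[R]$ is a minor of $G[\hat R]$, the set $\hat R$ is connected in $G$ if $R$ is connected in $J$, and an $R$--$R'$ edge of $J$ yields an $\hat R$--$\hat R'$ edge of $G$.

\subsection*{Step 2: a partition with few crossing edges}

Call a partition of $V(J)$ \emph{admissible} if its parts are connected in $J$ and have weight at most $W$; the partition into singletons is admissible. An edge of $J$ is \emph{crossing} if it joins different parts. Choose an admissible partition with the minimum number $x$ of crossing edges. We claim that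
\begin{equation}\label{eq:x}
x\le\frac{4d\Delta(w+1)\,n}{W}=\frac n{4(w+2)} .
\end{equation}
The proof is an exchange argument. Since the quotient of the partition is sparse, merging parts along disjoint stars absorbs a fixed fraction $1/(4d)$ of the crossing edges. The merged sets are too heavy, but their weight is still bounded by $s$, so they have treewidth at most $w$ and can be cut again, at a total cost proportional to $n/W$.

A part of weight $0$ is a connected set of inner vertices, hence a singleton $\{c\}$. If $c$ had a neighbor in $J$, moving $c$ to the part of that neighbor would preserve admissibility and decrease $x$. So $c$ is isolated in $J$. Let $\mathcal K$ be the set of parts of positive weight. Then $|\mathcal K|\le n$, and all crossing edges join members of $\mathcal K$.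

\emph{Finding the stars.} Let $Q$ be the graph on $\mathcal K$ in which two parts are adjacent if $J$ has an edge between them, and let the \emph{multiplicity} of an edge of $Q$ be the number of such edges of $J$; the multiplicities sum to $x$. For every nonempty $\mathcal K'\subseteq\mathcal K$, Lemma~\ref{lem:sparse} applied to $\{\hat K:K\in\mathcal K'\}$ shows that $Q[\mathcal K']$ has fewer than $d|\mathcal K'|$ edges, hence a vertex of degree less than $2d$. Removing such vertices one at a time orders $\mathcal K$ so that each part has fewer than $2d$ neighbors later in the order. Let each part with a later neighbor choose as its \emph{parent} a later neighbor joined to it with largest multiplicity. The child--parent edges form a rooted forest of total multiplicity at least $x/(2d)$. Split them into two classes by the parity of the depth of the child. Within a class no part is both a child and a parent, so each class is a disjoint union of stars, each consisting of a parent and some of its children. One class has total multiplicity at least $x/(4d)$.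

\emph{Merging.} Merge the parts along the stars of this class, and call the resulting sets, together with the unmerged members of $\mathcal K$, \emph{regions}. At most $x-x/(4d)$ edges of $J$ join different regions. To bound the weight of a region, let $K\in\mathcal K$. As $K$ is connected and meets $Y$, every inner vertex of $K$ has a neighbor in $K\cap Y$. So $|K|\le(1+\Delta)W$, at most $\Delta(1+\Delta)W\le2\Delta^2W$ edges of $J$ leave $K$, and $K$ has at most $2\Delta^2W$ children. Every region $R$ therefore satisfies $\omega(R)\le(1+2\Delta^2W)W\le s\le\ell$, and $\operatorname{tw}(J[R])\le\operatorname{tw}(G[\hat R])\le w$ by~\eqref{eq:star}.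

\emph{Cutting again.} Lemma~\ref{lem:cut} gives for each region $R$ a set $M_R\subseteq R$ with $|M_R|\le(w+1)\omega(R)/W$ such that all components of $J[R]-M_R$ have weight at most $W$. These components, the singletons of the sets $M_R$ and the parts of weight $0$ form an admissible partition. A crossing edge inside $R$ has an end in $M_R$, so there are at most $\Delta|M_R|$ of them. By the minimality of $x$,
\[
x\le x-\frac x{4d}+\Delta(w+1)\sum_R\frac{\omega(R)}W\le x-\frac x{4d}+\frac{\Delta(w+1)\,n}W ,
\]
which is~\eqref{eq:x}.

\subsection*{Step 3: a smaller good set}

Every edge of $J$ has an end in $Y$. Let $Z$ consist of $U$ and one end in $Y$ of each crossing edge of the optimal partition. Then $Z\subseteq Y$ and $|Z|\le|U|+x\le\frac n{2(w+2)}$. The graph $G^*-Z$ is a subgraph of $J$ without crossing edges, so each of its components lies in one part and has weight at most $W$.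

Let $K$ be a component of $G-Z$. Two consecutive vertices of $Y$ on a path in $G-Z$ are adjacent, or joined through one component of $G-Y$, so they are adjacent in $P$; by~\eqref{eq:P} and since $Z$ contains no inner vertex, they lie in the same component of $G^*-Z$. Hence all of $K\cap Y$ lies in one component of $G^*-Z$, and $|K\cap Y|\le W$. By~\eqref{eq:star} and (T1), $\operatorname{tw}(G-Z)\le w$, and we can run $\mathrm{Split}(Z)$.

If $Z=\emptyset$, no node is heavy in the first step and the procedure stops at once. If $Z\ne\emptyset$ and the procedure performed $|Z|$ steps, Lemma~\ref{lem:split}(d) would give a family $\mathcal D$ with $|\mathcal D|\le(w+3)|Z|\le n$ whose quotient has at least $d|\mathcal D|$ edges. Its members are singletons or connected subsets of $G-Z$, so they have at most $W\le s$ vertices in $Y$, contrary to Lemma~\ref{lem:sparse}. So in both cases the procedure stops after $q\le|Z|$ steps, and by Lemma~\ref{lem:split}(a),(c) the set $Z\cup M_q$ is good and has at most $(w+2)|Z|\le n/2<n$ vertices. This contradicts the choice of $Y$ and proves Proposition~\ref{prop:minimum}. \qed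

\section{Cheap pockets exist}\label{sec:final}

\begin{proof}[Proof of Proposition~\ref{prop:pocket}]
Let $H$, $\hat H$ and $w=\kappa(50h)^\gamma$ be as in Section~\ref{sec:pockets}, let $d,b,s$ be the parameters of Sections~\ref{sec:split} and~\ref{sec:minimum} for this $w$, and put
\[
\pi(w)=4bsd\,(2\gamma+5+2w),
\]
a polynomial in $w$ that does not otherwise depend on $H$. Let $\operatorname{tw}(G)>w$ and $k=\nu_{\hat H}(G)$; then $k\ge1$ by~\eqref{eq:subdivision}. Lemma~\ref{lem:crude} with $g=50h$ gives a set $X$ with $1\le|X|\le2^{\gamma+1}wk^{\gamma+1}$ such that $G-X$ has no $\hat H$-model, and so $\operatorname{tw}(G-X)\le w$ by~\eqref{eq:subdivision}. Let $m=(w+2)|X|$. Since $2(w+2)\le8w$ and $\log(k+1)\ge1$,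
\[
\log(2m)\le\gamma+4+2\log w+(\gamma+1)\log k\le(2\gamma+5+2w)\log(k+1).
\]
By Lemma~\ref{lem:pocket} it therefore suffices to find $Y,\Omega\subseteq V(G)$ such that $\operatorname{tw}(G[\Omega])>w$, $|\Omega\cap Y|\le sd\log(2m)$, and every component of $G-Y$ meeting $\Omega$ has treewidth at most $w$ and at most $b$ neighbors. Proposition~\ref{prop:minimum} provides such a pair if $G$ has a good set of size at most $m$, and the splitting procedure decides whether we are in this situation. Run $\mathrm{Split}(X)$.

\emph{Case 1: the procedure stops after $q<|X|$ steps.} Then $X\cup M_q$ is good and has at most $m$ vertices. So a good set $Y$ of minimum size has $n\le m$ vertices, and $n\ge1$ because $\operatorname{tw}(G)>w$. Take $\Omega$ from Proposition~\ref{prop:minimum}.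

\emph{Case 2: the procedure performs at least $|X|$ steps.} Interrupt it after $q=|X|$ steps, let $Y=X\cup M_q$, and let $\mathcal D$ be the family of Lemma~\ref{lem:split}(d), so $2\le|\mathcal D|\le(w+3)|X|\le2m$. Proposition~\ref{prop:dense} with $t=w+1$ gives a subgraph $Q_0$ of the quotient with $\operatorname{tw}(Q_0)>w$ and $|Q_0|\le d\log(2m)$. Let $\Omega=\bigcup_{D\in V(Q_0)}D$. Then $\operatorname{tw}(G[\Omega])>w$, and by Lemma~\ref{lem:split}(a) we have $|\Omega\cap Y|\le(w+1)|Q_0|\le sd\log(2m)$, while $\Omega\setminus Y$ is covered by components set aside. By Lemma~\ref{lem:split}(b) these are components of $G-Y$ with treewidth at most $w$ and at most $b$ neighbors. The set $Y$ need not be good here, but only the components meeting $\Omega$ matter.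
\end{proof}

This completes the proof of Theorem~\ref{thm:tw}, and with it of Theorems~\ref{thm:main} and~\ref{thm:family} and Corollary~\ref{cor:tw}.

\begin{remark}
The polynomials are explicit in terms of $\kappa$ and $\gamma$. As polynomials in $w$, the parameters $d,b,\Delta,W,s$ have degrees $9$, $11$, $1+22+9=32$, $2+9+32=43$ and $64+86=150$, so $\pi$ has degree $11+150+9+1=171$, and the polynomial obtained in Theorem~\ref{thm:main} has degree $171\gamma$ in $|H|$. Proposition~\ref{prop:lower} gives a linear lower bound; the optimal exponent is not determined here.
\end{remark}

\begin{thebibliography}{9}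

\bibitem{CHJR}
Wouter Cames van Batenburg, Tony Huynh, Gwena\"el Joret, Jean-Florent Raymond,
\emph{A tight Erd\H{o}s-P\'osa function for planar minors},
arXiv:1807.04969 (2018).

\bibitem{CC}
Chekuri, Chuzhoy,
\emph{Polynomial bounds for the grid-minor theorem},
J. ACM, 2016.

\bibitem{RST}
Robertson, Seymour, Thomas,
\emph{Quickly excluding a planar graph},
J. Combin. Theory Ser. B, 1994.

\end{thebibliography}
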